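# Soft-edge characteristic polynomials of one-cut $\beta$-ensembles

## One slope, one limit: the guess and its first tests

Fix $\beta>0$. For a potential $V:\mathbb R\to\mathbb R$, the $\beta$-ensemble with potential $V$ is the random $N$-point configuration $(\lambda_1,\dots,\lambda_N)$ on $\mathbb R$ with density
$$\frac1{\mathcal Z_{N,\beta,V}}\,e^{-\beta N\sum_iV(\lambda_i)}\prod_{i>j}|\lambda_i-\lambda_j|^\beta ,\qquad \phi_N(x)=\prod_{i=1}^N(x-\lambda_i). \tag{1}$$
We look at $\phi_N(x)e^{-NV(x)}$ near the end of the spectrum. The first guess is that the limit does not know $V$: after one rescaling of the variable, by a constant read off from the density of states at the edge, the random function $\phi_Ne^{-NV}$ should converge to the same random entire function as for $V(x)=x^2$. The guess turns out to be correct for one-cut regular potentials. We first make it precise and test it by hand.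

**Definition (equilibrium measure, one-cut regular).** The empirical measure of the points converges to the equilibrium measure $\mu_V$, the minimizer of $\int V\,d\mu-\frac12\iint\log|x-y|\,d\mu(x)d\mu(y)$. The potential $V$ is one-cut regular if $\operatorname{supp}\mu_V=[a,b]$; $\mu_V$ has a density $\rho_V$ that is positive on $(a,b)$; the limits $s_b=\lim_{x\uparrow b}\pi\rho_V(x)/\sqrt{b-x}$ and $s_a=\lim_{x\downarrow a}\pi\rho_V(x)/\sqrt{x-a}$ exist in $(0,\infty)$ (the *soft edges*); and $V(x)-\int\log|x-y|\,d\mu_V(y)$ is strictly larger off $[a,b]$ than its constant value on $[a,b]$.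

Three examples. For $V=x^2$ (the Gaussian $\beta$-ensemble, G$\beta$E), $\mu_V$ is the semicircle law $\frac2\pi\sqrt{1-x^2}\,dx$ on $[-1,1]$, and $s_{\pm1}=\lim_{x\uparrow1}2\sqrt{1+x}=2^{3/2}$.

Take next $V=\frac23x^4$, which is $x^4$ up to a dilation of the variable. Let $h(x)=\frac43(1+2x^2)$ and $R(z)=\sqrt{z^2-1}\sim z$. Since $R(z)=z-\frac1{2z}-\frac1{8z^3}-\cdots$, we get $h(z)R(z)=\frac83z^3-\frac1z+O(z^{-3})$. So $V'-hR$ is analytic off $[-1,1]$, is $\frac1z+O(z^{-3})$ at infinity, and is the Stieltjes transform of $\frac1\pi h(x)\sqrt{1-x^2}\,dx$, a probability measure. Its real part on $(-1,1)$ is $V'$, so $V-\int\log|\cdot-y|d\mu$ is constant on $[-1,1]$; for $x>1$ its derivative is $h(x)R(x)>0$, and the left side is symmetric. So this is the equilibrium measure, $V$ is one-cut regular, and $s_{\pm1}=\sqrt2\,h(1)=4\sqrt2$.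

An example that is excluded: $h=8x^2$ gives $hR=8z^3-4z-\frac1z+\cdots$, so $V=2x^4-2x^2$ has density $\frac8\pi x^2\sqrt{1-x^2}$, which vanishes at $0$.

**Definition (stochastic Airy function).** Let $B$ be a standard Brownian motion on $[0,\infty)$, $B(0)=0$. For $\lambda\in\mathbb C$ the stochastic Airy equation is
$$\psi''(t)=\Big(t+\lambda+\tfrac2{\sqrt\beta}B'(t)\Big)\psi(t),\qquad t\ge0, \tag{2}$$
understood as $\psi'(t)-\psi'(0)=\int_0^t(s+\lambda)\psi(s)ds+\frac2{\sqrt\beta}\big(\psi(t)B(t)-\int_0^tB(s)\psi'(s)ds\big)$. Almost surely, for every $\lambda$ the solutions in $L^2(0,\infty)$ form a one-dimensional space. Fix a nonzero such solution $\operatorname{SAi}_0$ for $\lambda=0$, and let $\operatorname{SAi}_\lambda$ be the $L^2$ solution with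
$$\lim_{t\to\infty}e^{\lambda\sqrt t}\,\frac{\operatorname{SAi}_\lambda(t)}{\operatorname{SAi}_0(t)}=1. \tag{3}$$
Then $\mathcal S(\lambda):=\operatorname{SAi}_\lambda(0)/\operatorname{SAi}_0(0)$ is a random entire function whose law does not depend on the choice of $\operatorname{SAi}_0$. Its zeros form the Airy$_\beta$ point process, in the orientation of the largest eigenvalues.

If one deletes the noise, (2) is the Airy equation for $\psi(t)=\operatorname{Ai}(t+\lambda)$, the normalization (3) is the asymptotics $\operatorname{Ai}(t+\lambda)/\operatorname{Ai}(t)\sim e^{-\lambda\sqrt t}$, and $\mathcal S$ becomes $\operatorname{Ai}(\lambda)/\operatorname{Ai}(0)$.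

**Known input (G$\beta$E).** With $x_N(\lambda)=1+\frac\lambda{2N^{2/3}}$,
$$\frac{\phi_N(x_N(\lambda))e^{-Nx_N(\lambda)^2}}{\phi_N(1)e^{-N}}\longrightarrow\mathcal S(\lambda) \tag{4}$$
in law, as random entire functions with uniform convergence on compact subsets of $\mathbb C$.

The problem, posed by Gaultier Lambert and Elliot Paquette in "Strong approximation of Gaussian $\beta$-ensemble characteristic polynomials: the edge regime and the stochastic Airy function", arXiv:2009.05003 (2020), is to show for a suitable class of $V$ that $\phi_Ne^{-NV}$ converges weakly to $\operatorname{SAi}$ in a scaling limit around a point of the soft edge. Precisely, put $x_N(\lambda)=b+\frac{\lambda}{s_b^{2/3}N^{2/3}}$ at the right edge, or $x_N(\lambda)=a-\frac\lambda{s_a^{2/3}N^{2/3}}$ at the left edge, and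
$$f_N(z)=\frac{\phi_N(x_N(z))e^{-NV(x_N(z))}}{\phi_N(x_N(0))e^{-NV(x_N(0))}}. \tag{5}$$
The guess is $f_N\Rightarrow\mathcal S$. For $V=x^2$ this is (4), because $s_1^{2/3}=2$.

**Test 1: affine changes.** Let $m=\frac{a+b}2$, $\varrho=\frac{b-a}2$, $\lambda_i=m+\varrho y_i$. The $y_i$ form the ensemble with potential $V(m+\varrho y)$, with support $[-1,1]$ and density $\varrho\,\rho_V(m+\varrho y)$. Its edge constant is $\tilde s=\varrho^{3/2}s_b$, so $x_N(z)$ corresponds to $y=1+\frac{z}{\varrho s_b^{2/3}N^{2/3}}=1+\frac z{\tilde s^{2/3}N^{2/3}}$, and the factors $\varrho^N$ cancel in (5). The guess is consistent with affine maps; every quadratic potential (with positive leading coefficient) reduces to (4).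

**Test 2: the scale.** Put the right edge at $1$ and $\sigma_N=(sN)^{2/3}$. The zeros of $f_N$ are $\sigma_N(\lambda_i-1)$. To leading order the expected number of them in $[-x,0]$ is $N\mu([1-x/\sigma_N,1])\approx N\frac{2s}{3\pi}(x/\sigma_N)^{3/2}=\frac2{3\pi}x^{3/2}$. This does not depend on $V$, and it is the asymptotic count of zeros of $\operatorname{Ai}$ in $[-x,0]$. So the power $2/3$ of $s$ is forced.

**Test 3: the centering.** With support $[-1,1]$, the logarithmic derivative of $f_N$ at $0$ is $\frac1{\sigma_N}\big(\sum_i\frac1{1-\lambda_i}-NV'(1)\big)$. Each part is of size $N^{1/3}$. To leading order the sum is $N\int\frac{d\mu(y)}{1-y}$, so we need $\int\frac{d\mu(y)}{1-y}=V'(1)$. For $V=x^2$: $\frac2\pi\int_{-1}^1\frac{1+y}{\sqrt{1-y^2}}dy=2=V'(1)$. For $V=\frac23x^4$: $\frac4{3\pi}\int\frac{(1+2y^2)(1+y)}{\sqrt{1-y^2}}dy=\frac43(1+1)=\frac83=V'(1)$. We shall see that this is a general identity; it is what makes $e^{-NV}$ the right compensating factor.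

## Statements

**Class $\mathcal A$.** $V:\mathbb R\to\mathbb R$ is continuous, one-cut regular with support $[a,b]$ (with $\rho_V$ the continuous version of the density), real-analytic in a neighborhood of $[a,b]$, and $\liminf_{|x|\to\infty}V(x)/\log|x|>1$.

One-cut regular polynomials (even degree, positive leading coefficient) belong to $\mathcal A$. For $V\in\mathcal A$ the partition function is finite for large $N$: by $|x-y|\le(2+|x|)(2+|y|)$ the weight in (1) is at most $\prod_i(2+|\lambda_i|)^{\beta(N-1)}e^{-\beta NV(\lambda_i)}$, and $V\ge(1+2\delta_0)\log(2+|x|)$ for large $|x|$ and some $\delta_0>0$. The function $f_N$ is holomorphic on $|z|<cN^{2/3}$, and entire if $V$ is a polynomial. "Convergence on compacts" is meant for $N$ large depending on the compact.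

**Theorem 1.** For every $\beta>0$, every $V\in\mathcal A$ (in particular every one-cut regular polynomial) and either edge, $f_N\Rightarrow\mathcal S$ in law, uniformly on compacts.

**Theorem 2.** Let $V\in\mathcal A$, affinely normalized so that $[a,b]=[-1,1]$; write $\mu=\mu_V$, $d\mu=\frac1\pi h(x)\sqrt{1-x^2}\,dx$.

1. *(Independence and CLT.)* Let $f$ be real-analytic near $[-1,1]$ and bounded measurable elsewhere, $f=\sum_ka_kT_k$ (Chebyshev) on $[-1,1]$, $w=\frac1h\sum_{k\ge1}a_kU_{k-1}$. Then $\big(f_N,\sum_if(\lambda_i)-N\int f\,d\mu\big)\Rightarrow(\mathcal S,\mathcal G)$ with $\mathcal G$ Gaussian and independent of $\mathcal S$, with variance $\frac1{2\beta}\sum_{k\ge1}ka_k^2$ and mean $(\frac1\beta-\frac12)\int w'd\mu$. By linearity the same holds for finitely many $f$'s jointly.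
2. *(Two edges.)* Let $f_N^R,f_N^L$ be the edge functions at the right and left edges. For every bounded Lipschitz $\Phi$ of the pair, $E_V\Phi(f_N^R,f_N^L)-E_{G\beta E}\Phi(f_N^R,f_N^L)\to0$. (When the functions are not entire, $\Phi$ is a function of their restrictions to a fixed compact, $N$ large.)
3. *(Sharp scaling.)* Let $V$ be a one-cut regular polynomial and replace $x_N(z)$ by $b+c_NzN^{-2/3}$, $c_N>0$. The convergence to $\mathcal S$ holds if and only if $c_N\to s_b^{-2/3}$.

Multi-cut potentials, and edges where $\rho_V$ vanishes to higher order, are not treated; nor is anything claimed about the joint limit law of the two edges.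

## Densities that do not overlap, and what a transport leaves over

A sensible person would try to compare with the G$\beta$E by changing the measure: $E_V[\,\cdot\,]=E_{G\beta E}[\,\cdot\;\text{ratio}]$, where the ratio of densities is a constant times $\exp\big(-\beta N\sum_i(V(\lambda_i)-\lambda_i^2)\big)$. The factor $N$ kills this. For $V=\frac23x^4$, the average $\frac1N\sum_i\min(\lambda_i^2,4)$ tends to $\int x^2d\mu_V=\frac43\big(\frac18+2\cdot\frac1{16}\big)=\frac13$ under the quartic law, and to $2\cdot\frac18=\frac14$ under the G$\beta$E. The two laws asymptotically live on disjoint events, and the ratio is typically either negligible or huge.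

So one should first move the points: take a deterministic increasing map $T$ with $T_\#\mu_{x^2}=\mu_V$, and compare the $V$-ensemble with the image of the G$\beta$E under $T$. We shall see that then *all terms of order $N$ disappear exactly*, and the ratio becomes $C_Ne^F$, with $F$ a quadratic plus a linear functional of the centered statistics $\sum_iT_k(\lambda_i)-N\int T_kd\mu$. These are of order one. That is progress, but here is the next obstacle: nothing makes $F$ tend to $0$, so the law is still reweighted by a nontrivial random factor, which might bias the edge.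

The way past this is that $F$ is a function of *macroscopic smooth* statistics, and these are asymptotically independent of the edge function. To prove independence, perturb the points by $\lambda_i\mapsto\lambda_i+\frac1Nw(\lambda_i)$: this tilts the law by $e^{-\beta X_f}$ for a prescribed linear statistic $X_f$, while at the edge it moves points by $1/N$, much less than their spacing $N^{-2/3}$. So tilting does not change the edge.

We need exponential moments to handle $e^F$, and these will be available only for small multiples of a quadratic quantity $Y$. This is why we go from $x^2$ to $V$ in finitely many short steps along $V_t=(1-t)x^2+tV$ and not in one jump.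

## The equilibrium measure, the interpolation, and Chebyshev notation

**Reductions.** For the left edge replace $V$ by $V(-\cdot)$ and $\lambda_i$ by $-\lambda_i$: the left edge becomes a right edge with the same constant, and $(-1)^N$ cancels in the ratio. So consider the right edge. By Test 1 we assume $[a,b]=[-1,1]$.

**Step 1: the form of $\mu$.** The purpose is to show that $\rho$ is $\sqrt{1-x^2}$ times a positive analytic function. Write
$$G(z)=\int\frac{d\mu(y)}{z-y},\quad W(z)=\int\log|z-y|\,d\mu(y),\quad R(z)=\sqrt{z^2-1},\quad f[x,y]=\frac{f(x)-f(y)}{x-y},\ f[x,x]=f'(x),$$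
with $R$ cut along $[-1,1]$ and $R(z)\sim z$; then $R(x\pm i0)=\pm i\sqrt{1-x^2}$. Minimality of $\mu$ among its push-forwards by $x\mapsto x+\epsilon f(x)$, $f$ smooth and compactly supported near $[-1,1]$, gives, on differentiating $\int V(x+\epsilon f)d\mu-\frac12\iint\log|x-y|d\mu d\mu-\frac12\iint\log(1+\epsilon f[x,y])d\mu d\mu$ at $\epsilon=0$,
$$\int V'f\,d\mu=\tfrac12\iint f[x,y]\,d\mu(x)d\mu(y). \tag{6}$$
Only values of $f$ on $[-1,1]$ enter. Take $f(x)=\frac1{z-x}$ (real and imaginary parts); then $f[x,y]=\frac1{(z-x)(z-y)}$, so $\int\frac{V'(x)}{z-x}d\mu(x)=\frac12G(z)^2$. Writing $V'(x)=V'(z)-(V'(z)-V'(x))$ we get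
$$(V'-G)^2=q,\qquad q(z)=V'(z)^2-2\int\frac{V'(z)-V'(y)}{z-y}d\mu(y),$$
and $q$ is analytic near $[-1,1]$ and real on $\mathbb R$. For a.e. $x\in(-1,1)$ the boundary value $G(x+i0)$ exists with imaginary part $-\pi\rho(x)$, so $q(x)=(V'(x)-\Re G(x+i0)+i\pi\rho(x))^2$. As $q(x)$ is real and $\rho(x)>0$, we get $V'(x)=\Re G(x+i0)$ and $q(x)=-\pi^2\rho(x)^2$ for a.e. $x$, the latter for all $x\in(-1,1)$ by continuity. By one-cut regularity $q<0$ on $(-1,1)$, and $-q(x)/(1\mp x)$ has a limit in $(0,\infty)$ at $\pm1$, so $q$ has simple zeros there. Thus $q/(z^2-1)$ is analytic near $[-1,1]$ and positive on $[-1,1]$; let $h$ be its positive root. Then $V'-G=\pm hR$ with one sign on a (connected) neighborhood of $[-1,1]$ minus the cut. At $x+i0$ both $V'-G=i\pi\rho$ and $hR=ih\sqrt{1-x^2}$ have positive imaginary part, so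
$$V'-G=hR,\qquad\rho=\tfrac1\pi h(x)\sqrt{1-x^2},\qquad h\text{ analytic near }[-1,1],\ h>0\text{ on }[-1,1],\qquad s=\sqrt2\,h(1). \tag{7}$$
Consequences. The density $\rho$ is bounded, and $G$ is bounded on $\mathbb C\setminus[-1,1]$. Letting $z\downarrow1$ in (7), with monotone convergence, and taking real parts at $x+i0$,
$$V'(1)=\int\frac{d\mu(y)}{1-y},\qquad V'(x)=\mathrm{p.v.}\!\int\frac{d\mu(y)}{x-y}\quad(|x|<1). \tag{8}$$
The first identity is Test 3 in general. The function $W$ is continuous on $\mathbb C$ with $|\nabla W|=|G|$ off $[-1,1]$, so $W$ is Lipschitz on $\mathbb C$. Let $\ell$ be the constant value of $V-W$ on $[-1,1]$ and $J=V-W-\ell$ on $\mathbb R$: $J=0$ on $[-1,1]$ and $J>0$ off it.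

**Step 2: interpolation.** The purpose is a path from $x^2$ to $V$ along which the equilibrium measure is explicit. Put $V_0=x^2$, $V_1=V$, $V_t=(1-t)V_0+tV_1$, $\mu_t=(1-t)\mu_0+t\mu_1$, and similarly $h_t$ (with $h_0=2$), $\rho_t,G_t,W_t,\ell_t,J_t$. Then $V_t-W_t=\ell_t$ on $[-1,1]$ and is larger off it. These Euler–Lagrange conditions are sufficient: for $\nu$ compactly supported of finite logarithmic energy, the energy of $\nu$ minus that of $\mu_t$ is $\int(V_t-W_t)d(\nu-\mu_t)-\frac12\iint\log|x-y|d(\nu-\mu_t)d(\nu-\mu_t)$, and both terms are $\ge0$. So $\mu_t$ is the equilibrium measure of $V_t$, and (6), (7), (8) hold for every $t$. Let $P_t,E_t$ denote the ensemble with potential $V_t$, $\mathsf p_t$ its density, $s_t=\sqrt2h_t(1)$.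

For the quartic $V=\frac23x^4$: $h_t=2-\frac23t+\frac83tx^2$.

There are $\delta_0>0$, $R_0$ with, for all $t$,
$$V_t\ge(1+2\delta_0)\log(2+|x|),\qquad J_t\ge\delta_0\log(2+|x|)\qquad(|x|\ge R_0); \tag{9}$$
the second follows from the first and $W_t(x)\le\log(2+|x|)$ after increasing $R_0$.

*All constants $C,c,N_0$ below are uniform in $t\in[0,1]$.* They depend only on bounds for $V_t,h_t,1/h_t$ near $[-1,1]$, on bounds for $G_t$, and on lower bounds for $V_t$ and for $J_t\ge\min(J_0,J_1)$. We often drop $t$.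

**Step 3: ellipses and Chebyshev expansions.** The purpose is a ladder of norms, so that we can lose a little analyticity at each operation. Let $\mathcal E(r)$, $r>1$, be the open region bounded by the ellipse with foci $\pm1$ and sum of semi-axes $r$; it is convex, and it is the image of $1\le|\omega|<r$ under $z=\frac12(\omega+\omega^{-1})$. Fix $1<r_1<\dots<r_{11}$ close to $1$ such that in a larger ellipse containing $\overline{\mathcal E(r_{11})}$ the functions $V_0,V_1,h_0,h_1$ are analytic and bounded and $|h_t|\ge c$ for all $t$. Write $\mathcal E_j=\mathcal E(r_j)$ and $\|f\|_j=\sup_{\mathcal E_j}|f|$, and the same notation for kernels on $\mathcal E_j^2$. Let $I_\eta=[-1-\eta,1+\eta]$; fix $\eta$ with $I_{2\eta}\subset\mathcal E_1$, let $I=I_\eta$, and let $\mathbf 1$ be the indicator of $\{\lambda\in I^N\}$. Analytic functions are real on $\mathbb R$.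

With $z=\frac12(\omega+\omega^{-1})$ we have $T_k=\frac12(\omega^k+\omega^{-k})$ and $U_{k-1}=\frac{\omega^k-\omega^{-k}}{\omega-\omega^{-1}}$, so $\|T_k\|_j\le r_j^k$ and $\|U_{k-1}\|_j\le kr_j^k$. If $f$ is bounded analytic on $\mathcal E_j$, the Laurent coefficients in $\omega$ give $f=\sum a_kT_k$ with $|a_k|\le2\|f\|_jr_j^{-k}$. Likewise a bounded analytic kernel has $K=\sum K_{kl}T_k\otimes T_l$ with $|K_{kl}|\le4\|K\|_jr_j^{-k-l}$.

Finally $L=\sum_i\delta_{\lambda_i}$, $M=L-N\mu$ and $X_f=\int f\,dM$. Note $X_{T_0}=0$.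

## Concentration at scale $\sqrt{N\log N}$ and localization of the points

**Lemma 1.** (a) There is a continuous function $D=D(\lambda)\ge0$ such that for $N\ge N_0$
$$\mathsf p(\lambda)\le\exp\Big(CN\log N-\beta N\sum_iJ(\lambda_i)-\tfrac\beta2D^2\Big), \tag{10}$$
and for every Lipschitz $f$ on $\mathbb C$ supported in $\{|z|\le4\}$
$$\Big|\sum_if(\lambda_i)-N\int f\,d\mu\Big|\le C\|\nabla f\|_\infty(1+D). \tag{11}$$
(b) For every $\eta'>0$: $P(\exists i:\lambda_i\notin I_{\eta'})\le e^{-cN}$ for $N$ large, with $c=c(\eta')>0$.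

**Step 1: lower bound for $\mathcal Z$.** This normalizes the weight. Jensen's inequality with the density $\prod\rho(\lambda_i)$ gives
$$\log\mathcal Z_N\ge-\beta N^2\int Vd\mu+\beta\tfrac{N(N-1)}2\iint\log|x-y|d\mu d\mu-N\int\rho\log\rho\,dx\ge-\beta N^2\mathfrak E-CN,$$
where $\mathfrak E=\int Vd\mu-\frac12\iint\log|x-y|d\mu d\mu=\frac12\iint\log|x-y|d\mu d\mu+\ell$, since $V=W+\ell$ on $[-1,1]$.

**Step 2: the smeared energy $D^2$.** We replace point charges by small circles so that the energy is finite and is a Dirichlet integral. Let $\sigma_i$ be the uniform measure on the circle in $\mathbb C$ with center $\lambda_i$ and radius $\varepsilon=1/N$. Put $\tilde L=\sum\sigma_i$, $\tilde M=\tilde L-N\mu$, $\mathcal U=-\int\log|\cdot-v|d\tilde M(v)$ and $D^2=-\iint\log|u-v|d\tilde Md\tilde M=\int\mathcal U\,d\tilde M$, a continuous function of $\lambda$. The potential of $\sigma_i$ is $\max(\log|z-\lambda_i|,\log\varepsilon)$, which is Lipschitz, and $W$ is Lipschitz; so $\mathcal U$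 is Lipschitz. As $\tilde M$ has mass $0$ and compact support, $\mathcal U=O(|z|^{-1})$, $\nabla\mathcal U=O(|z|^{-2})$ at infinity. We have $-\Delta\mathcal U=2\pi\tilde M$, that is, $\int\nabla\mathcal U\cdot\nabla\psi=2\pi\int\psi\,d\tilde M$ for Lipschitz $\psi$ of compact support. Taking $\psi=\mathcal U\chi_r$ with $\chi_r$ a cutoff at scale $r\to\infty$, the extra term $\int\mathcal U\,\nabla\mathcal U\cdot\nabla\chi_r$ is $O(r^{-2})$, so $D^2=\frac1{2\pi}\int|\nabla\mathcal U|^2\ge0$. Taking $\psi=f$,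
$$\Big|\int f\,d\tilde M\Big|=\frac1{2\pi}\Big|\int\nabla f\cdot\nabla\mathcal U\Big|\le C\|\nabla f\|_{L^2}D\le C\|\nabla f\|_\infty D$$
for $f$ supported in $|z|\le4$. Since $|\sum f(\lambda_i)-\int f\,d\tilde L|\le N\varepsilon\|\nabla f\|_\infty=\|\nabla f\|_\infty$, (11) follows.

**Step 3: upper bound for the weight.** This gives (10). By subharmonicity of $\log|\cdot|$, used in each variable, $\log|\lambda_i-\lambda_j|\le\iint\log|u-v|d\sigma_id\sigma_j$ for $i\ne j$, while $\iint\log|u-v|d\sigma_id\sigma_i=\log\varepsilon$. Hence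
$$\sum_{i<j}\log|\lambda_i-\lambda_j|\le\tfrac12\iint\log d\tilde Ld\tilde L+\tfrac N2\log N=\tfrac{N^2}2\iint\log d\mu d\mu+N\int W\,d\tilde M-\tfrac12D^2+\tfrac N2\log N.$$
As $W$ is Lipschitz, $\int W\,d\tilde L\le\sum W(\lambda_i)+C$, so $N\int Wd\tilde M\le N\sum W(\lambda_i)+CN-N^2\iint\log d\mu d\mu$. With $V-W=J+\ell$, the logarithm of the weight is at most $-\beta N\sum J(\lambda_i)-\beta N^2\ell-\frac\beta2N^2\iint\log d\mu d\mu-\frac\beta2D^2+CN\log N$, that is, $-\beta N^2\mathfrak E-\beta N\sum J(\lambda_i)-\frac\beta2D^2+CN\log N$. With Step 1 this is (10).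

**Step 4: a good event.** For (b) we need an event on which both $D$ and the number of far points are controlled. By (9), $\int e^{-\beta NJ/2}dx\le C$ for $N\ge N_0$. Let $A_N=\{D\le\Lambda\sqrt{N\log N},\ \sum J(\lambda_i)\le\Lambda\log N\}$. Off $A_N$, either $\frac\beta2D^2\ge\frac\beta2\Lambda^2N\log N$, or $\beta N\sum J\ge\frac\beta2N\Lambda\log N+\frac\beta2N\sum J$; integrating (10) gives $P(A_N^c)\le2e^{-N\log N}$ for $\Lambda$ large. The set $A_N$ is closed, and bounded because $J\ge0$ tends to infinity at infinity; so it is compact. As $J\ge c\log(2+|x|)$ for $|x|\ge2$, on $A_N$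
$$\sum_{|\lambda_j|>2}\log(2+|\lambda_j|)\le C\log N,\quad\text{in particular }\#\{j:|\lambda_j|>2\}\le C\log N. \tag{12}$$
Let $A_N'$ be the set of $(\lambda_2,\dots,\lambda_N)$ for which some $\lambda_1$ puts $\lambda$ in $A_N$. It is a projection of a compact set, hence compact, and $P(A_N'^c)\le P(A_N^c)$. On $A_N'$, (12) holds for $(\lambda_j)_{j\ge2}$, and for $f$ Lipschitz supported in $\{|z|\le4\}$, by (11) with such a $\lambda_1$,
$$\Big|\sum_{j\ge2}f(\lambda_j)-N\int f\,d\mu\Big|\le C\|\nabla f\|_\infty\sqrt{N\log N},$$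
the omitted term being at most $\|f\|_\infty\le8\|\nabla f\|_\infty$.

**Step 5: conditional law of one point.** We bound on $A_N'$
$$P(\lambda_1\notin I_{\eta'}\mid\lambda_2,\dots,\lambda_N)=\frac{\int_{I_{\eta'}^c}e^{-\beta NV(x)}\prod_{j\ge2}|x-\lambda_j|^\beta dx}{\int_{\mathbb R}e^{-\beta NV(x)}\prod_{j\ge2}|x-\lambda_j|^\beta dx}.$$
Let $\chi$ be a smooth cutoff, $0\le\chi\le1$, $\chi=1$ on $|z|\le2$, supported in $|z|\le3$.

*Denominator.* Jensen with $\mu$ bounds its logarithm below by $-\beta N\int Vd\mu+\beta\sum_{j\ge2}W(\lambda_j)-C$. As $W(x)\ge\log(|x|-1)\ge0$ for $|x|\ge2$, $\sum_{j\ge2}W(\lambda_j)\ge\sum_{j\ge2}(\chi W)(\lambda_j)\ge N\int Wd\mu-C\sqrt{N\log N}$. Since $\int(V-W)d\mu=\ell$, the logarithm is at least $-\beta N\ell-C\sqrt{N\log N}$.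

*Numerator, $|x|\le R_1$.* Let $\varsigma\in(0,1)$ and $g_x(u)=\frac12\log(|x-u|^2+\varsigma^2)$, so $\log|x-\lambda_j|\le g_x(\lambda_j)$. The functions $\chi g_x$ are Lipschitz with constant $C_{\varsigma,R_1}$, and by (12)
$$\sum_{j\ge2}(1-\chi(\lambda_j))g_x(\lambda_j)\le\sum_{j\ge2,\,|\lambda_j|>2}\log(R_1+1+|\lambda_j|)\le C_{R_1}\log N.$$
Since $\int_{\mathbb R}\frac12\log(1+\varsigma^2/u^2)du=\pi\varsigma$ and $\rho$ is bounded, $\int g_xd\mu\le W(x)+C\varsigma$. Hence
$$\sum_{j\ge2}\log|x-\lambda_j|\le NW(x)+C\varsigma N+C_{\varsigma,R_1}\sqrt{N\log N},$$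
and the integrand divided by the denominator is at most $e^{-\beta NJ(x)+C\varsigma N+o(N)}$. Choose $\varsigma$ small relative to the minimum of $J$ on $\overline{I_{\eta'}^c}\cap[-R_1,R_1]$, which is positive.

*Numerator, $|x|>R_1$.* We have $|x-u|\le2+|x|$ for $|u|\le2$ and $|x-u|\le(2+|x|)(2+|u|)$ in general; so $\sum_{j\ge2}\log|x-\lambda_j|\le N\log(2+|x|)+C\log N$. With $V\ge(1+2\delta_0)\log(2+|x|)$, this part divided by the denominator is at most $e^{\beta N\ell+o(N)}\int_{|x|>R_1}(2+|x|)^{-2\beta\delta_0N}dx\le Ce^{\beta N\ell+o(N)}(2+R_1)^{-\beta\delta_0N}$, exponentially small if $R_1$ is fixed large enough (this is done before choosing $\varsigma$).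

Hence $P(\lambda_1\notin I_{\eta'})\le e^{-cN}$, and a union bound over $i$ finishes the proof. $\square$

## Linear statistics: the master operator and exponential moments

Lemma 1 gives $X_f=O(\sqrt{N\log N})$. We need $X_f=O(1)$ with exponential moments. Set
$$Y_1=\sum_{k\ge1}(r_4r_5)^{-k}X_{T_k}^2,\qquad Y=\sum_{k\ge1}(r_7r_8)^{-k}X_{T_k}^2\le Y_1 .$$

**Step 1: deterministic bounds on $I^N$.** These convert analytic norms into $D$, $Y_1$ or $Y$. Let $\chi_1$ be a smooth cutoff with compact support in $\mathcal E_1$ and $\chi_1=1$ near $I$. By Cauchy's estimate on $\operatorname{supp}\chi_1$, $\|\nabla(\chi_1f)\|_\infty\le C\|f\|_1$, so by (11), on $I^N$, $|X_f|\le C\|f\|_1(1+D)$; in particular $|X_{T_k}|\le Cr_1^k(1+D)$. Expand in Chebyshev polynomials, uniformly convergent on $I\subset\mathcal E_1$; terms with index $0$ drop since $X_{T_0}=0$. So $|\iint K\,dMdM|\le4\|K\|_j\big(\sum_{k\ge1}r_j^{-k}|X_{T_k}|\big)^2$. For $j=2$ the sum is at most $C(1+D)\sum(r_1/r_2)^k$. For $j=8$,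 by Cauchy–Schwarz,
$$\sum_kr_8^{-k}|X_{T_k}|=\sum_k(r_7/r_8)^{k/2}\,(r_7r_8)^{-k/2}|X_{T_k}|\le\Big(\sum_k(r_7/r_8)^k\Big)^{1/2}Y^{1/2},$$
and the tail $\sum_{k>m}$ is at most $C(r_7/r_8)^{m/2}Y^{1/2}$. For $j=5$ do the same with $Y_1$. Altogether, on $I^N$,
$$\Big|\iint K\,dMdM\Big|\le C\|K\|_2(1+D)^2,\quad\le C\|K\|_5Y_1,\quad\le C\|K\|_8Y;\qquad|X_f|\le C\|f\|_8Y^{1/2};\qquad Y_1\le C(1+D)^2, \tag{13}$$
the last because $r_1^2<r_4r_5$.

**Step 2: the master operator.** It tells us which vector field $w$ produces a given statistic $X_f$. Put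
$$\Xi w(x)=V'(x)w(x)-\int w[x,y]\,d\mu(y). \tag{14}$$
For $f=\sum a_kT_k$ bounded analytic on $\mathcal E_{j+1}$ define
$$w=\Xi^{-1}f:=\frac1h\sum_{k\ge1}a_kU_{k-1}. \tag{15}$$
From $|a_k|\le2\|f\|_{j+1}r_{j+1}^{-k}$, $\|U_{k-1}\|_j\le kr_j^k$ and $|h|\ge c$ we get $\|w\|_j\le C\|f\|_{j+1}$. We claim $\Xi w=f-a_0$ on $\mathcal E_j$. On $(-1,1)$, by (8),
$$\Xi w(x)=w(x)\Big(V'(x)-\mathrm{p.v.}\!\int\frac{d\mu(y)}{x-y}\Big)+\mathrm{p.v.}\!\int\frac{w(y)}{x-y}d\mu(y)=\sum_{k\ge1}a_k\,\mathrm{p.v.}\frac1\pi\int_{-1}^1\frac{U_{k-1}(y)\sqrt{1-y^2}}{x-y}dy,$$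
where the series may be taken out because it converges exponentially fast with its derivatives. The $k$-th principal value is $T_k(x)$: in the variable $\omega$, $R=\frac12(\omega-\omega^{-1})$, so $T_k-RU_{k-1}=\omega^{-k}$ is analytic off $[-1,1]$, vanishes at infinity, and has boundary values $T_k\mp i\sqrt{1-x^2}\,U_{k-1}$; hence it is the Stieltjes transform of $\frac1\pi U_{k-1}\sqrt{1-y^2}\,dy$, and its real part on the cut is $T_k$. So $\Xi w=f-a_0$ on $(-1,1)$, and on $\mathcal E_j$ by analyticity. Thus $X_{\Xi w}=X_f$ on $I^N$.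

The smallest example: $V=x^2$, $f=x=T_1$, gives $w=\frac12U_0=\frac12$, and indeed $\Xi w=2x\cdot\frac12-0=x$. A translation of all points tilts by $\sum\lambda_i$.

**Step 3: the change of variables.** We compute the density ratio under $\lambda_i\mapsto\lambda_i+\theta w(\lambda_i)$. Let $\|f\|_{j+2}\le1$, $w=\Xi^{-1}f$ (so $\|w\|_{j+1}\le C$), $\varphi=\mathrm{id}+\theta w$, $\theta=\tau/N$, $|\tau|\le c_0N$ with $c_0$ small. By Cauchy's estimate $|w'|\le C$ on $\mathcal E_j$, so by convexity $|w[x,y]|\le C$ on $\mathcal E_j^2$. For $c_0$ small, $x+u\theta w(x)\in\mathcal E_{j+1}$ for $x\in\mathcal E_j$, $u\in[0,1]$; $|\theta w[x,y]|\le\frac12$ on $\mathcal E_j^2$; and $\varphi$ is increasing on $I$. Put $K(x,y)=\log\frac{\varphi(x)-\varphi(y)}{x-y}=\log(1+\theta w[x,y])$, so $K(x,x)=\log\varphi'(x)$. For $\lambda\in I^N$, $\mathsf p(\varphi(\lambda))\prod\varphi'(\lambda_i)/\mathsf p(\lambda)=e^{\mathcal L}$ with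
$$\mathcal L=-\beta N\int(V\circ\varphi-V)dL+\tfrac\beta2\iint K\,dLdL+\big(1-\tfrac\beta2\big)\int\log\varphi'\,dL,$$
because $\beta\sum_{i>j}K(\lambda_i,\lambda_j)=\frac\beta2\iint K\,dLdL-\frac\beta2\int K(x,x)dL$. Substituting $L=N\mu+M$ in the first two terms,
$$\mathcal L=\beta N^2A+\beta N\!\int a\,dM+\tfrac\beta2\iint K\,dMdM+\big(1-\tfrac\beta2\big)\int\log\varphi'\,dL, \tag{16}$$
$$A=-\int(V\circ\varphi-V)d\mu+\tfrac12\iint K\,d\mu d\mu,\qquad a=-(V\circ\varphi-V)+\int K(\cdot,y)d\mu(y). \tag{17}$$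
We use $V\circ\varphi-V-\theta V'w=\theta^2w^2\int_0^1(1-u)V''(x+u\theta w)du$ and $|\log(1+v)-v|\le C|v|^2$ for $|v|\le\frac12$. The first-order term of $A$ is $-\theta\int V'w\,d\mu+\frac\theta2\iint w[x,y]d\mu d\mu=0$ by (6). So
$$|A|\le C\theta^2,\qquad a=-\theta\,\Xi w+\theta^2g,\ \ \|g\|_j\le C,\qquad\|K\|_j\le C|\theta|,\qquad\|\log\varphi'\|_j\le C|\theta|.$$
As $X_{\Xi w}=X_f$ and $|X_g|\le2N\|g\|_j$ on $I^N$, we have $\beta N\int a\,dM=-\beta\tau X_f+O(\tau^2)$, and
$$|\mathcal L+\beta\tau X_f|\le C(\tau^2+|\tau|)+\tfrac\beta2\Big|\iint K\,dMdM\Big|,\qquad E[\mathbf 1e^{\mathcal L}]=P(\lambda\in\varphi(I)^N)\le1. \tag{18}$$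

**Lemma 2.** There are $\varepsilon_0>0$, $C_0$, $N_0$ with $E_t[\mathbf 1e^{\varepsilon_0Y}]\le C_0$ for all $N\ge N_0$, $t\in[0,1]$.

*Proof.* The double integral in (18) is the only term not controlled by $\tau$. With the a priori bound on $D$ it costs a factor $\log N$; a first round with this loss improves the a priori bound enough for a second round without loss. Let $B=\{\lambda\in I^N,\ D\le\Lambda\sqrt{N\log N}\}$ with $\Lambda$ a large constant fixed so that the last step below works; it depends only on the constant in (10).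

**Step 4: round one** ($j=2$, $\|f\|_4\le1$). Here we get Gaussian tails beyond $\log N$. On $B$, (13) gives $|\iint K\,dMdM|\le C|\theta|(1+D)^2\le C|\tau|\log N$. So (18) yields $E[\mathbf 1_Be^{-\beta\tau X_f}]\le e^{C\tau^2+C|\tau|\log N}$ for $|\tau|\le c_0N$, $N$ large. Apply Chernoff with $|\tau|=c'u$ and the sign of $\tau$ chosen for each tail: $P(B,\pm X_f>u)\le e^{-\beta c'u^2+Cc'^2u^2+Cc'u\log N}$. For $c'$ small and $u\ge C_1\log N$ with $C_1$ large the exponent is at most $-\frac\beta2c'u^2$. Only $u\le2N$ matters, as $|X_f|\le2N$ on $I^N$, and then $c'u\le c_0N$. So $P(B,|X_f|>u)\le2e^{-c_2u^2}$ for $u\ge C_1\log N$.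

Apply this to $e_k=r_4^{-k}T_k$, for which $\|e_k\|_4\le1$. We have $Y_1=\sum_k(r_4/r_5)^kX_{e_k}^2=\Sigma_0\sum_kw_kX_{e_k}^2$ with $\Sigma_0=\sum_k(r_4/r_5)^k$ and probability weights $w_k$. By convexity of $\exp$ and integration of the tails, for small $\varepsilon$,
$$E[\mathbf 1_Be^{2\varepsilon Y_1}]\le\sum_kw_kE[\mathbf 1_Be^{2\varepsilon\Sigma_0X_{e_k}^2}]\le e^{2\varepsilon\Sigma_0C_1^2\log^2N}+C.$$
Hence for $C_2^2>2\Sigma_0C_1^2$
$$E[\mathbf 1_Be^{\varepsilon Y_1};\,Y_1>C_2^2\log^2N]\le e^{-\varepsilon C_2^2\log^2N}E[\mathbf 1_Be^{2\varepsilon Y_1}]\to0.$$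

**Step 5: round two** ($j=5$, $\|f\|_7\le1$). Now the double integral is harmless. On $B'=B\cap\{Y_1\le C_2^2\log^2N\}$, (13) gives $|\iint K\,dMdM|\le C|\theta|Y_1\le C|\tau|\frac{\log^2N}N\le C|\tau|$. So $E[\mathbf 1_{B'}e^{-\beta\tau X_f}]\le e^{C(\tau^2+|\tau|)}$ for $|\tau|\le c_0N$, and as before $P(B',|X_f|>u)\le2e^{-cu^2}$ for $u\ge C$. Apply this to $r_7^{-k}T_k$. Since $Y=\sum_k(r_7/r_8)^k(r_7^{-k}X_{T_k})^2$, convexity gives $E[\mathbf 1_{B'}e^{\varepsilon Y}]\le C$ for small $\varepsilon$.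

**Step 6: the remaining events.** On $B\setminus B'$ use $Y\le Y_1$ and round one. On $I^N\cap\{D>\Lambda\sqrt{N\log N}\}$ use $Y\le C_3(1+D)^2\le2C_3(1+D^2)$ and (10): if $2\varepsilon C_3\le\frac\beta4$, the contribution is at most $e^{CN\log N-\frac\beta4\Lambda^2N\log N}\to0$ for $\Lambda$ large. $\square$

With $P(I^N)\to1$ we get: $Y$ is tight; $X_f$ is tight if $\|f\|_8<\infty$; and $\mathbf 1e^{C\sqrt Y}$ (by $2C\sqrt Y\le\varepsilon_0Y+C^2/\varepsilon_0$) and $\mathbf 1e^{\varepsilon_0(1+Y)/2}$ are bounded in $L^2$.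

## The edge function and its stability under maps

Let $\sigma_N=(s_tN)^{2/3}$, $\kappa_N=NV_t'(1)/\sigma_N$ and, since a.s. no $\lambda_i$ equals $1$,
$$\hat f_N(z)=\hat f_N^{(t)}(z;\lambda)=e^{-\kappa_Nz}\prod_i\Big(1+\frac z{\sigma_N(1-\lambda_i)}\Big)=e^{\alpha z}\prod_iE(zp_i), \tag{19}$$
$$p_i=\frac1{\sigma_N(1-\lambda_i)},\qquad\alpha=\sum_ip_i-\kappa_N,\qquad E(u)=(1+u)e^{-u}.$$
(Here $E(\cdot)$ with a complex argument is this factor; $E_t[\cdot]$ is an expectation.) This is $f_N$ with $V_t$ linearized at $1$. Indeed $f_N/\hat f_N=\exp\big(-N[V_t(1+z/\sigma_N)-V_t(1)-V_t'(1)z/\sigma_N]\big)=1+O(N^{-1/3})$ uniformly on compacts, deterministically, because $N\sigma_N^{-2}=O(N^{-1/3})$. So $f_N\Rightarrow\mathcal S$ if and only if $\hat f_N\Rightarrow\mathcal S$. Let $\mathcal H$ be the Polish space of entire functions with the metric $d(F,H)=\sum_n2^{-n}\min(1,\sup_{|z|\le n}|F-H|)$.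

**Step 1: tightness controls the $p_i$.** This is why we will never need rigidity estimates at the edge. Taking logarithmic derivatives in (19) at $0$,
$$\hat f_N(0)=1,\qquad\alpha=\hat f_N'(0),\qquad\sum_ip_i^2=\hat f_N'(0)^2-\hat f_N''(0). \tag{20}$$
So if $(\hat f_N)$ is tight in $\mathcal H$, then $\alpha$ and $\sum p_i^2$ are tight, and so is $\max_i|p_i|$, the $p_i$ being real.

**Lemma 3 (comparison).** Suppose $(\hat f_N)$ is tight and real $\alpha',(p_i')$ satisfy, in probability, $\alpha'-\alpha\to0$ and $\sum|p_i-p_i'|(|p_i|+|p_i'|)\to0$, with $\sum p_i'^2$ tight. Then $e^{\alpha'z}\prod E(zp_i')-\hat f_N\to0$ in probability in $\mathcal H$.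

*Proof.* We have $|E(u)|\le e^{4|u|^2}$: for $|u|\le\frac12$, $|\log E(u)|=|\log(1+u)-u|\le|u|^2$; for $|u|\ge\frac12$, $|E(u)|\le(1+|u|)e^{|u|}\le e^{2|u|}\le e^{4|u|^2}$. Moreover $E'(u)=-ue^{-u}$, so $|E(zp)-E(zp')|\le|z|^2|p-p'|(|p|+|p'|)e^{|z|(|p|+|p'|)}$. Telescope $\prod E(zp_i)-\prod E(zp_i')=\sum_k\prod_{i<k}E(zp_i)\,[E(zp_k)-E(zp_k')]\prod_{i>k}E(zp_i')$ to get
$$\Big|\prod E(zp_i)-\prod E(zp_i')\Big|\le e^{4|z|^2\sum(p_i^2+p_i'^2)}|z|^2e^{|z|m}\sum|p_i-p_i'|(|p_i|+|p_i'|),\qquad m=\max_i(|p_i|+|p_i'|). \tag{21}$$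
By (20), $\sum p_i^2$ and $m$ are tight, so this tends to $0$ uniformly on compacts, in probability. Finally $e^{\alpha'z}\prod E(zp_i')-e^{\alpha z}\prod E(zp_i)=e^{\alpha'z}\big(\prod E(zp_i')-\prod E(zp_i)\big)+(e^{\alpha'z}-e^{\alpha z})\prod E(zp_i)$, and $\alpha$, $\alpha'$ are tight with $\alpha'-\alpha\to0$. $\square$

**Lemma 4.** Let $\lambda\sim P_s$ and let $(\hat f_N^{(s)}(\cdot;\lambda))$ be tight.

(a) If $\varphi=\mathrm{id}+w/N$, $w$ fixed and bounded on $I$, then $d(\hat f_N^{(s)}(\cdot;\varphi(\lambda)),\hat f_N^{(s)}(\cdot;\lambda))\to0$ in probability.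

(b) Let $T$ be analytic and injective on $\mathcal E_9$, real on the real line, increasing on $I$, $T(\pm1)=\pm1$, $T_\#\mu_s=\mu_t$. Then $d(\hat f_N^{(t)}(\cdot;T(\lambda)),\hat f_N^{(s)}(\cdot;\lambda))\to0$ in probability.

*Proof.* Work on $I^N$, whose probability tends to $1$.

**Step 2: microscopic shifts, part (a).** Shifts of size $1/N$ are invisible at scale $N^{-2/3}$. The new inverse distances are $p_i'=p_i/(1-\frac{\sigma_N}Nw(\lambda_i)p_i)$. On $\{\max|p_i|\le\bar p\}$ and for $N$ large, since $\sigma_N/N\to0$, $|p_i'|\le2|p_i|$ and $|p_i'-p_i|\le C\frac{\sigma_N}Np_i^2$. As $\kappa_N$ is unchanged, $|\alpha'-\alpha|\le\sum|p_i'-p_i|\le C\frac{\sigma_N}N\sum p_i^2\to0$ in probability, $\sum|p_i-p_i'|(|p_i|+|p_i'|)\le3\bar p\sum|p_i-p_i'|\to0$, and $\sum p_i'^2\le4\sum p_i^2$. Since $\max|p_i|$ is tight, Lemma 3 applies.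

**Step 3: macroscopic maps, part (b).** We must see that the change of scale and of centering match exactly. *Scale:* as $\mu_t([x,1])\sim\frac{2s_t}{3\pi}(1-x)^{3/2}$ when $x\uparrow1$, and $\mu_s([x,1])=\mu_t([T(x),1])$, we get $s_tT'(1)^{3/2}=s_s$. So with $\sigma=(s_sN)^{2/3}$ and $\sigma'=(s_tN)^{2/3}$, $\sigma'T'(1)=\sigma$. Let
$$k(x)=\frac{T'(1)}{1-T(x)}-\frac1{1-x}.$$
By injectivity $1-T$ vanishes on $\mathcal E_9$ only at $1$, and simply; the poles cancel. So $k$ is analytic on $\mathcal E_9$ and $\|k\|_8<\infty$. Now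
$$p_i'=\frac1{\sigma'(1-T(\lambda_i))}=p_i+\frac{k(\lambda_i)}\sigma,$$
$$\sum|p_i-p_i'|(|p_i|+|p_i'|)\le\frac C\sigma\sum\Big(2|p_i|+\frac C\sigma\Big)\le\frac C\sigma\Big(N\sum p_i^2\Big)^{1/2}+\frac{CN}{\sigma^2}\to0,$$
as $\sigma$ is of order $N^{2/3}$, and $\sum p_i'^2\le2\sum p_i^2+CN\sigma^{-2}$. *Centering:* by (8) for both potentials and $\mu_t=T_\#\mu_s$,
$$T'(1)V_t'(1)-V_s'(1)=\int\Big[\frac{T'(1)}{1-T(x)}-\frac1{1-x}\Big]d\mu_s(x)=\int k\,d\mu_s,$$
so $\kappa_N'-\kappa_N=\frac N\sigma\big(T'(1)V_t'(1)-V_s'(1)\big)=\frac N\sigma\int k\,d\mu_s$. Hence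
$$\alpha'-\alpha=\frac1\sigma\sum_ik(\lambda_i)-(\kappa_N'-\kappa_N)=\frac1\sigma X_k\to0,$$
because $X_k$ is tight by Lemma 2. Lemma 3 applies. $\square$

## Smooth statistics are asymptotically independent of the edge

**Lemma 5.** Let $(\hat f_N)=(\hat f_N^{(s)})$ be tight under $P_s$, and $\Phi$ bounded Lipschitz on $\mathcal H$.

(a) For $f$ bounded analytic on $\mathcal E_{10}$ there are bounded deterministic $\gamma_N$ (depending on $f$, not on $\Phi$) with $E_s[\mathbf 1\Phi(\hat f_N)e^{-\beta X_f}]=e^{-\gamma_N}E_s[\Phi(\hat f_N)]+o(1)$.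

(b) For $m\ge1$ and $H$ continuous on $\mathbb R^m$ with $\mathbf 1H(X_{T_1},\dots,X_{T_m})$ uniformly integrable in $N$: $E_s[\mathbf 1\Phi(\hat f_N)H]-E_s[\Phi(\hat f_N)]E_s[\mathbf 1H]\to0$.

*Proof.* **Step 1: tilting is a microscopic shift.** This proves (a). Take $\varphi=\mathrm{id}+w/N$, $w=\Xi^{-1}f$, that is, the change of variables with $j=8$, $\theta=1/N$ ($f$ is fixed, so its norm only affects constants for $N$ large). By (16), $\mathcal L=\gamma_N-\beta X_f+\epsilon_N$ with
$$\gamma_N=\beta N^2A+\big(1-\tfrac\beta2\big)N\int\log\varphi'\,d\mu=O(1),\qquad\epsilon_N=\tfrac\beta NX_g+\tfrac\beta2\iint K\,dMdM+\big(1-\tfrac\beta2\big)X_{\log\varphi'}.$$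
By (13), with $\|K\|_8,\|\log\varphi'\|_8\le C/N$, $|\epsilon_N|\le\frac CN(1+Y)$. Change of variables gives
$$E_s[\Phi(\hat f_N(\cdot;\lambda));\lambda\in\varphi(I)^N]=e^{\gamma_N}E_s\big[\mathbf 1\Phi(\hat f_N(\cdot;\varphi(\lambda)))e^{-\beta X_f+\epsilon_N}\big].$$
For $N$ large $\varphi(I)\supset I_{\eta/2}$, so $P_s(\varphi(I)^N)\to1$ by Lemma 1 and the left side is $E_s[\Phi(\hat f_N)]+o(1)$. By (13) and Lemma 2, $\mathbf 1e^{-\beta X_f}$ and $\mathbf 1e^{-\beta X_f+\epsilon_N}$ are bounded in $L^2$ for $N$ large. As $\epsilon_N\to0$ and, by Lemma 4(a), $\Phi(\hat f_N(\cdot;\varphi(\lambda)))-\Phi(\hat f_N(\cdot;\lambda))\to0$ in probability, the right side is $e^{\gamma_N}\big(E_s[\mathbf 1\Phi(\hat f_N)e^{-\beta X_f}]+o(1)\big)$. As $\gamma_N$ is bounded, (a) follows.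

**Step 2: Laplace transforms give independence.** This proves (b). Along any subsequence pick a further one with $(\hat f_N,X_{T_1},\dots,X_{T_m})\Rightarrow(F,\xi)$. Apply (a) with $f$ in the span of $T_1,\dots,T_m$, once for $\Phi$ and once for $\Phi\equiv1$; the same $\gamma_N$ occurs. So $E_s[\mathbf 1\Phi e^{-\beta X_f}]-E_s[\Phi]E_s[\mathbf 1e^{-\beta X_f}]\to0$ and, by uniform integrability, $E[\Phi(F)e^{\langle u,\xi\rangle}]=E[\Phi(F)]E[e^{\langle u,\xi\rangle}]$ for all $u\in\mathbb R^m$. For $\Phi\ge0$, uniqueness of everywhere finite Laplace transforms of finite measures gives $E[\Phi(F);\xi\in\cdot\,]=E[\Phi(F)]P(\xi\in\cdot\,)$. So $F$ and $\xi$ are independent. Uniform integrability of $\mathbf 1H$ lets us pass to the limit: $E_s[\mathbf 1\Phi(\hat f_N)H]\to E[\Phi(F)]E[H(\xi)]$, and the product has the same limit. As every subsequence has such a further one, (b) follows. $\square$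

## The transport flow and the proof of Theorem 1

**Step 1: the velocity field.** We want analytic maps with $T_\#\mu_s=\mu_t$; we get them as a flow. Let $Q(x)=\int_{-1}^x(h_1-h_0)\sqrt{1-y^2}\,dy$; $Q(\pm1)=0$ because $\mu_0,\mu_1$ are probability measures. For the same reason $\tilde Q(z)=\int_1^z(h_1-h_0)R$ is single valued off $[-1,1]$ (its period around the cut is a multiple of $Q(1)$), with boundary values $\pm iQ$, while $R_\pm=\pm i\sqrt{1-x^2}$. So $\tilde Q/R$ has the same boundary values $Q/\sqrt{1-x^2}$ from both sides and extends analytically across $(-1,1)$. As $\tilde Q=O(|z\mp1|^{3/2})$ near $\pm1$, we have $\tilde Q/R=O(|z\mp1|)$ there, and the isolated singularities at $\pm1$ are removable with value $0$. Thus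
$$v_t:=-\frac{\tilde Q/R}{h_t},\qquad v_t=-\frac Q{\pi\rho_t}\ \text{ on }(-1,1), \tag{22}$$
is analytic in a neighborhood of $\overline{\mathcal E_{11}}$, bounded on $\mathcal E_{11}$ uniformly in $t$, continuous in $t$, real on the real line, and $v_t(\pm1)=0$.

For the quartic $V=\frac23x^4$: $h_1-h_0=-\frac23(1-4x^2)$ and $\frac d{dx}\big[x(1-x^2)^{3/2}\big]=(1-4x^2)\sqrt{1-x^2}$. So $Q=-\frac23x(1-x^2)^{3/2}$ and $v_t=\frac{x(1-x^2)}{3-t+4tx^2}$.

**Step 2: the flow.** Let $T=T_{s,t}$ solve $\partial_tT_{s,t}=v_t(T_{s,t})$, $T_{s,s}=\mathrm{id}$. A solution started in $\mathcal E_{10}$ moves by at most $C|t-s|$ as long as it stays in $\mathcal E_{11}$. Hence for $|t-s|\le\delta_1$, $\delta_1$ small, it exists and stays in $\mathcal E_{11}$, and $T$ is analytic from $\mathcal E_{10}$ into $\mathcal E_{11}$ by analytic dependence on initial data. Also $|T-\mathrm{id}|\le C|t-s|$, $T$ fixes $\pm1$ and is real on the real line. By Cauchy $|T'-1|\le C|t-s|$ on $\mathcal E_9$, so by convexity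 $|T[x,y]-1|\le C|t-s|\le\frac12$ on $\mathcal E_9^2$ for $\delta_1$ small. In particular $T$ is injective on $\mathcal E_9$ and increasing on $I$. With $F_t(x)=\mu_t([-1,x])$ we have $\partial_tF_t=\frac1\pi Q$, so for $x\in(-1,1)$
$$\frac d{dt}F_t(T_{s,t}(x))=\tfrac1\pi Q(T)+\rho_t(T)v_t(T)=0,$$
hence $T_\#\mu_s=\mu_t$, and Lemma 4(b) applies to $T$.

In the quartic example $v_t'(1)=-\frac2{3(1+t)}$, so on integrating the linearized flow at the fixed point $1$ from $0$ to $1$ one gets $T'(1)=2^{-2/3}$ for the composed map; and $s_1T'(1)^{3/2}=4\sqrt2\cdot\frac12=2\sqrt2=s_0$, as it must be.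

**Step 3: all terms of order $N$ cancel.** We compute the density of the transport. Let $K=\log\frac{T(x)-T(y)}{x-y}$; then $\|K\|_8,\|\log T'\|_8\le C|t-s|$. As in (16), for $\lambda\in I^N$ and with $M=L-N\mu_s$,
$$\log\frac{\mathsf p_t(T(\lambda))\prod T'(\lambda_i)}{\mathsf p_s(\lambda)}=\mathrm{const}_N+\beta N\int a\,dM+\tfrac\beta2\iint K\,dMdM+\big(1-\tfrac\beta2\big)X_{\log T'},$$
$a=-(V_t\circ T-V_s)+\int K(\cdot,y)d\mu_s(y)$. On $[-1,1]$, since $T_\#\mu_s=\mu_t$,
$$\int K(x,y)d\mu_s(y)=W_t(T(x))-W_s(x)=V_t(T(x))-\ell_t-V_s(x)+\ell_s .$$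
So $a$ is constant on $[-1,1]$, hence on $\mathcal E_8$ by analyticity, and $\int a\,dM=0$ because $M$ has mass $0$. The density ratio is therefore $C_Ne^F$ with
$$F=\tfrac\beta2\iint K\,dMdM+\big(1-\tfrac\beta2\big)X_{\log T'},\qquad|F|\le C|t-s|(1+Y), \tag{23}$$
by (13). Fix $\delta\le\delta_1$, uniform in $s,t$, such that $|F|\le\frac{\varepsilon_0}4(1+Y)$ for $|t-s|\le\delta$, with the same bound for the truncations $F^{(m)}$ of $F$ to Chebyshev indices $\le m$ (the bounds (13) come from absolute values of coefficients, so they survive truncation). By the tail bound before (13), $|F-F^{(m)}|\le C\vartheta^{m/2}(1+Y)$ with $\vartheta=r_7/r_8<1$.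

**Proposition 6 (one short step).** Let $|t-s|\le\delta$ and let $(\hat f_N^{(s)})$ be tight under $P_s$. Then $E_t[\Phi(\hat f_N^{(t)})]-E_s[\Phi(\hat f_N^{(s)})]\to0$ for all bounded Lipschitz $\Phi$ on $\mathcal H$.

*Proof.* **Step 4: transport, replace, decouple.** Change of variables gives
$$E_t[\Phi(\hat f_N^{(t)});\lambda\in T(I)^N]=C_NE_s\big[\mathbf 1\Phi(\hat f_N^{(t)}(\cdot;T(\lambda)))e^F\big].$$
As $T$ is increasing and fixes $\pm1$, $T(I)$ contains some $I_{\eta'}$, so $P_t(T(I)^N)\to1$ by Lemma 1. With $\Phi\equiv1$, $C_NE_s[\mathbf 1e^F]\to1$. Now $E_s[\mathbf 1e^F]$ is bounded above by Lemma 2, and bounded below for $N$ large since $|F|\le C(1+Y)$ is tight; so $C_N$ is bounded. By Lemma 4(b) and uniform integrability of $\mathbf 1e^F$, we may replace $\hat f_N^{(t)}(\cdot;T(\lambda))$ by $\hat f_N^{(s)}(\cdot;\lambda)$ up to $o(1)$.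

Next, $e^{F^{(m)}}$ is a continuous function of $X_{T_1},\dots,X_{T_m}$ not depending on $N$, and $\mathbf 1e^{F^{(m)}}$ is bounded in $L^2$. Lemma 5(b) gives $E_s[\mathbf 1\Phi(\hat f_N^{(s)})e^{F^{(m)}}]-E_s[\Phi(\hat f_N^{(s)})]E_s[\mathbf 1e^{F^{(m)}}]\to0$. Also
$$E_s\big[\mathbf 1|e^F-e^{F^{(m)}}|\big]\le C\vartheta^{m/2}E_s\big[\mathbf 1(1+Y)e^{\varepsilon_0(1+Y)/4}\big]\le C'\vartheta^{m/2}$$
uniformly in $N\ge N_0$. Letting $N\to\infty$, then $m\to\infty$: $E_s[\mathbf 1\Phi(\hat f_N^{(s)})e^F]=E_s[\Phi(\hat f_N^{(s)})]E_s[\mathbf 1e^F]+o(1)$. Multiply by $C_N$ and use $C_NE_s[\mathbf 1e^F]\to1$. $\square$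

**Step 5: finitely many steps.** This concludes. At $t=0$, (4) with $s_0^{2/3}=2$ gives $\hat f_N^{(0)}\Rightarrow\mathcal S$. Apply Proposition 6 along $0=t_0<t_1<\dots<t_n=1$ with mesh at most $\delta$. At each stage convergence in law on the Polish space $\mathcal H$ gives the tightness that the next stage needs. So $\hat f_N^{(t_j)}\Rightarrow\mathcal S$ for each $j$. At $t=1$, $f_N\Rightarrow\mathcal S$. This proves Theorem 1, and with it the convergence asked for in the problem. $\blacksquare$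

## The Gaussian limit of linear statistics, two edges, and the sharp scale

**Proof of Theorem 2, item 1.** **Step 1: the limit of the tilt.** Here we compute $\gamma_N$. Choose the ladder $r_1<\dots<r_{11}$ so close to $1$ that $f$ is analytic near $\overline{\mathcal E_{11}}$; values of $f$ off $I$ are irrelevant since $P(I^N)\to1$. By Theorem 1, Lemma 5(a) applies at $s=1$. Expanding $A$ in (17) to second order with $\theta=1/N$, and using $N\log\varphi'\to w'$, we get
$$\gamma_N\to-\tfrac\beta2\mathcal V(w)+\big(1-\tfrac\beta2\big)\int w'd\mu,\qquad\mathcal V(w)=\int V''w^2d\mu+\tfrac12\iint w[x,y]^2d\mu d\mu .$$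
Replacing $f$ by $uf$, hence $w$ by $uw$, for all real $u$,
$$E[\mathbf 1\Phi(\hat f_N)e^{-\beta uX_f}]\to E[\Phi(\mathcal S)]\exp\Big(\tfrac\beta2u^2\mathcal V(w)-u\big(1-\tfrac\beta2\big)\int w'd\mu\Big).$$
As $(\hat f_N,X_f)$ is tight, the Laplace transform argument of Lemma 5(b) identifies every subsequential limit: $(\hat f_N,X_f)\Rightarrow(\mathcal S,\mathcal G)$, independent, with $\mathcal G$ Gaussian. Matching with $\exp(-\beta u\,m+\frac12\beta^2u^2v)$ gives mean $m=(\frac1\beta-\frac12)\int w'd\mu$ and variance $v=\mathcal V(w)/\beta$. The passage from $\hat f_N$ to $f_N$ is the deterministic factor $1+O(N^{-1/3})$.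

**Step 2: $\mathcal V(w)=\frac12\sum ka_k^2$.** This puts the variance in the stated form. As $\partial_xw[x,y]=\frac{w'(x)-w[x,y]}{x-y}$, differentiating (14) gives
$$\int(\Xi w)'w\,d\mu=\int V''w^2d\mu+\int V'ww'd\mu-\iint\frac{(w'(x)-w[x,y])w(x)}{x-y}d\mu d\mu .$$
By (6) with $f=ww'$, $\int V'ww'd\mu=\frac12\iint\frac{(ww')(x)-(ww')(y)}{x-y}d\mu d\mu$. Symmetrizing in $x,y$, the last double integral is $\frac12\iint\frac{(ww')(x)-(ww')(y)}{x-y}d\mu d\mu-\frac12\iint w[x,y]^2d\mu d\mu$. Hence $\int(\Xi w)'w\,d\mu=\mathcal V(w)$. On the other hand $(\Xi w)'=f'=\sum ka_kU_{k-1}$ and $w\,d\mu=\frac1\pi\sum a_kU_{k-1}\sqrt{1-x^2}\,dx$, so orthogonality, $\frac1\pi\int U_{k-1}^2\sqrt{1-x^2}\,dx=\frac12$, gives $\frac12\sum ka_k^2$. For finitely many $f$'s use linear combinations. $\blacksquare$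

Check for $V=x^2$, $f=x^2=\frac12T_0+\frac12T_2$: $w=\frac12\cdot\frac12U_1=\frac x2$, so the mean is $\frac1{2\beta}-\frac14$ and the variance $\frac1{2\beta}\cdot2\cdot\frac14=\frac1{4\beta}$. Exactly: by homogeneity of (1), $\beta N\sum\lambda_i^2$ has the Gamma law with parameter $\frac12\big(N+\beta\frac{N(N-1)}2\big)$. So $E\sum\lambda_i^2=\frac1{2\beta}+\frac{N-1}4$, and as $N\int x^2d\mu=\frac N4$, the mean agrees; the variance is $\frac1{2\beta^2N^2}\big(N+\beta\frac{N(N-1)}2\big)\to\frac1{4\beta}$.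

**Proof of Theorem 2, item 2.** **Step 3: the same flow serves both edges.** Reflection maps the interpolation of $V$ to that of $V(-\cdot)$; the function $Q$ becomes $-Q(-x)$, so $v_t$ becomes $-v_t(-x)$ and the flow $T$ becomes $-T(-x)$. Hence the proof of Theorem 1 runs at each edge with the same flow and the same mesh (take the smaller $\delta$), and each edge function is tight under each $P_{t_j}$; so the pair is tight in $\mathcal H^2$. Lemma 4 holds at both edges by reflection, as $T$ fixes $-1$. Lemma 5 and Proposition 6 use only tightness and Lemma 4 for the edge function, so they hold verbatim for the pair, with $\Phi$ bounded Lipschitz on $\mathcal H^2$. Chaining the steps from $t=0$ to $t=1$ gives the claim for the pair $(\hat f_N^R,\hat f_N^L)$. The passage between $f_N$ and $\hat f_N$ is a deterministic factor $1+o(1)$ on compacts, so with tightness the difference tends to $0$ in probability; the affine normalization is exact. $\blacksquare$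

**Proof of Theorem 2, item 3.** **Step 4: zeros detect the scale.** The rescaled function is $f_N(u_N\cdot)$ with $u_N=c_Ns_b^{2/3}$. If $u_N\to1$, it converges to $\mathcal S$ by Theorem 1, since $(F,u)\mapsto F(u\,\cdot)$ is continuous. Conversely suppose $f_N(u_N\cdot)\Rightarrow\mathcal S$ but $u_N\to u\in[0,\infty]\setminus\{1\}$ along a subsequence. Let $\zeta$ be the minimal modulus of a zero of $\mathcal S$: $0<\zeta<\infty$ a.s., as $\mathcal S(0)=1$ and the Airy$_\beta$ process is a.s. nonempty. By Hurwitz' theorem the minimal zero modulus is a continuous functional at every entire function that is not identically zero, is nonzero at $0$ and has a zero. So the minimal zero modulus $\zeta_N$ of $f_N$ converges in law to $\zeta$, and that of $f_N(u_N\cdot)$, which is $\zeta_N/u_N$, also converges in law to $\zeta$. There are three cases.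

- If $u=\infty$, then $\zeta_N/u_N\to0$ in probability, contradicting $\zeta>0$.
- If $u=0$, then $\zeta_N/u_N\to\infty$ in probability, contradicting $\zeta<\infty$.
- If $0<u<\infty$, $u\ne1$, then $\zeta/u$ and $\zeta$ have the same law, so $P(\zeta>x)=P(\zeta>u^nx)$ for all $x>0$, $n\in\mathbb Z$. Letting $u^n\to\infty$ gives $P(\zeta>x)=0$ for every $x>0$, so $\zeta=0$ a.s., a contradiction. $\blacksquare$
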